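\title{Uniqueness and nonuniqueness just above the first eigenvalue of the $p$-Laplacian}

\begin{abstract}
Let $\lambda_1$ be the first Dirichlet eigenvalue of the $p$-Laplacian, $p\neq2$, in a bounded $C^{1,1}$ domain of $\mathbb{R}^N$, and let $f\ge0$, $f\not\equiv0$, belong to $L^\gamma$ for some $\gamma>N$. We ask whether the Dirichlet problem for $-\Delta_pu=\lambda|u|^{p-2}u+f$ has exactly one weak solution for all $\lambda$ in a right neighborhood of $\lambda_1$. The answer is yes if $1<p<2$, and also if $p>2$ and $f$ is bounded near the critical points of the first eigenfunction. For $p>2$ the answer is no in general: on every ball there is a radial $f$, lying in every $L^\gamma$ with $\gamma<\infty$ and unbounded only at the center, for which two solutions exist at values of $\lambda$ arbitrarily close to $\lambda_1$.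
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $p>1$, $p\neq2$, $N\ge1$, and let $\Omega\subset\mathbb{R}^N$ be a bounded domain of class $C^{1,1}$. We write $\Phi(\xi)=|\xi|^{p-2}\xi$, both for vectors and for real numbers, so that $\Delta_pu=\operatorname{div}\Phi(\nabla u)$, and we consider
\begin{equation*}
-\Delta_pu=\lambda\Phi(u)+f\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega .\tag{$\mathcal{D}_\lambda$}
\end{equation*}
A solution is a weak solution: a function $u\in W_0^{1,p}(\Omega)$ with $\int_\Omega\Phi(\nabla u)\cdot\nabla\zeta=\lambda\int_\Omega\Phi(u)\zeta+\int_\Omega f\zeta$ for all $\zeta\in W_0^{1,p}(\Omega)$. The datum is always assumed to satisfy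
\begin{equation*}
f\ge0,\qquad f\not\equiv0,\qquad f\in L^\gamma(\Omega)\ \text{ for some }\gamma>N .\tag{$F$}
\end{equation*}
The first and second eigenvalues of the Dirichlet $p$-Laplacian are
\[
\lambda_1=\inf_{u\ne0}\mathcal{R}(u),\qquad
\lambda_2=\inf_{u^\pm\not\equiv0}\max\{\mathcal{R}(u^+),\mathcal{R}(u^-)\},\qquad
\mathcal{R}(u)=\frac{\int_\Omega|\nabla u|^p}{\int_\Omega|u|^p},
\]
where $u$ ranges over $W_0^{1,p}(\Omega)$ and $a^\pm=\max\{\pm a,0\}$. It is known that $0<\lambda_1<\lambda_2$, that $(\mathcal{D}_\lambda)$ has a solution for every $\lambda\in(\lambda_1,\lambda_2)$, and that the \emph{antimaximum principle} holds: there is $\lambda_f>\lambda_1$ such that for $\lambda\in(\lambda_1,\lambda_f)$ every solution of $(\mathcal{D}_\lambda)$ is negative in $\Omega$. The following question is taken from \cite{Bobkov}.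

\begin{quote}
\emph{Is it true that for every $p\ne2$, every such $\Omega$ and every $f$ satisfying $(F)$ there is $\lambda^*>\lambda_1$ such that $(\mathcal{D}_\lambda)$ has exactly one solution for each $\lambda\in(\lambda_1,\lambda^*)$?}
\end{quote}

Let $\varphi>0$ be the first eigenfunction, normalized by $\|\varphi\|_\infty=1$, and let
\[
Z=\{x\in\Omega:\nabla\varphi(x)=0\}
\]
be its critical set. There are good reasons to guess that the answer is yes. In the excluded linear case $p=2$, the difference of two solutions is an eigenfunction or zero, so uniqueness holds for every $\lambda\in(\lambda_1,\lambda_2)$. For $p\ne2$ solutions cannot be subtracted, but near $\lambda_1$ they have little freedom. As $\lambda\downarrow\lambda_1$ every solution has the form $-t(\varphi+o(1))$ in $C^1(\overline\Omega)$, and the amplitude $t\to\infty$ is determined to leading order by $(\lambda-\lambda_1)t^{p-1}\int_\Omega\varphi^p\approx\int_\Omega f\varphi$ (Lemma~\ref{lem:blowup}). Moreover two distinct solutions cannot be ordered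 (Lemma~\ref{lem:order}). A failure of uniqueness thus requires two solutions that agree in shape and size to leading order and cross each other.

\subsection{Results}

The guess is correct for $p<2$ and wrong for $p>2$.

\begin{theorem}\label{thm:non}
Let $p>2$, $N\ge1$, and let $\Omega\subset\mathbb{R}^N$ be a ball (for $N=1$, any bounded interval). Let $\Theta:[0,\infty)\to[0,\infty)$ be any nondecreasing function. There is a radial function $f\ge0$, $f\not\equiv0$, bounded outside every neighborhood of the center, with $\int_\Omega\Theta(f)\,dx<\infty$ and $f\in L^\gamma(\Omega)$ for all $\gamma<\infty$ (so that $(F)$ holds), such that for every $\lambda^*>\lambda_1$ there is $\lambda\in(\lambda_1,\lambda^*)$ for which $(\mathcal{D}_\lambda)$ has at least two solutions.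
\end{theorem}

\begin{theorem}\label{thm:uniq}
Let $\Omega$ be any bounded $C^{1,1}$ domain and let $f$ satisfy $(F)$. Assume that either
\begin{itemize}
\item[(i)] $1<p<2$, or
\item[(ii)] $p>2$ and $f$ is essentially bounded in some neighborhood of $Z$ (for instance, $f\in L^\infty(\Omega)$).
\end{itemize}
Then there is $\lambda^*>\lambda_1$ such that $(\mathcal{D}_\lambda)$ has exactly one solution for every $\lambda\in(\lambda_1,\lambda^*)$.
\end{theorem}

Theorem~\ref{thm:non} answers the question in the negative. In a ball $Z$ is the center, so the boundedness assumption in Theorem~\ref{thm:uniq}(ii) cannot be replaced by any integrability condition $\int_\Omega\Theta(f)<\infty$. We do not settle whether, for $p>2$ and $N\ge2$, a datum $f$ with nonuniqueness exists on every domain other than a ball.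

\subsection{Where the dichotomy comes from}

The Jacobian $D\Phi(\xi)=|\xi|^{p-2}\big(\mathrm{Id}+(p-2)|\xi|^{-2}\xi\otimes\xi\big)$ is comparable to $|\xi|^{p-2}\,\mathrm{Id}$. So the cost, in gradient energy, of perturbing a solution $u$ by a small $\psi$ is measured by $\int|\nabla u|^{p-2}|\nabla\psi|^2$. After normalization $u$ is $C^1$-close to $-\varphi$. For $p<2$ this bounds the weight $|\nabla u|^{p-2}$ from below everywhere. For $p>2$ it does so only away from $Z$; near $Z$ it says that the weight is small and nothing about how small. There the equation decides. The function $v=-u$ is large near $Z$ and satisfies $-\Delta_pv=\lambda v^{p-1}-f$. If $f$ is bounded near $Z$, the right side is positive, which prevents $\nabla v$ from being small on a large set, and the reciprocal weight $|\nabla v|^{2-p}$ stays integrable. If $f$ is unbounded, it can cancel $\lambda v^{p-1}$ on a whole region. Then $v$ has a plateau, perturbations supported on the plateau cost almost nothing, and uniqueness is lost.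

Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:plateau} constructs a solution by constrained minimization and shows the plateau mechanism on an explicit one-dimensional example. Sections~\ref{sec:non} and~\ref{sec:uniq} prove the two theorems. Of the known facts quoted above only the antimaximum principle is used in the proofs.

\section{Solutions near the first eigenvalue}\label{sec:prelim}

Throughout, $p'=p/(p-1)$, $d=\operatorname{dist}(\cdot,\partial\Omega)$, $\nu$ is the outer unit normal, and integrals without a domain are over $\Omega$. Since $\Omega$ is bounded we may assume $\gamma<\infty$. We prefer positive functions and put $v=-u$, which turns $(\mathcal{D}_\lambda)$ into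
\begin{equation*}
-\Delta_pv=\lambda\Phi(v)-f,\qquad v\in W_0^{1,p}(\Omega).\tag{$P_\lambda$}
\end{equation*}
For $\lambda\in(\lambda_1,\lambda_f)$ all solutions of $(P_\lambda)$ are positive in $\Omega$.

The linear functional $z\mapsto\int fz$ is bounded, hence weakly continuous, on $W_0^{1,p}(\Omega)$. Indeed, for $p<N$ the conjugate of the Sobolev exponent $Np/(N-p)$ is $Np/(p+N(p-1))\le N<\gamma$, and for $p\ge N$ the space $W_0^{1,p}(\Omega)$ embeds into $L^{\gamma'}(\Omega)$ because $\gamma'<\infty$.

Most test functions below are quotients of solutions. The following criterion admits them all.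

\begin{lemma}\label{lem:test}
Let $h$ be locally Lipschitz in $\Omega$ with $\nabla h\in L^\infty(\Omega)$ and $h(x)\to0$ as $d(x)\to0$. Then $h\in W_0^{1,q}(\Omega)$ for every $q<\infty$.
\end{lemma}

\begin{proof}
The functions $h_s=(h-s)^+-(-h-s)^+$, $s>0$, are Lipschitz with compact support in $\Omega$, and $|h_s-h|\le s$. Their gradients $\mathbf{1}_{\{|h|>s\}}\nabla h$ converge to $\nabla h$ in $L^q$ as $s\to0$, by dominated convergence and because $\nabla h=0$ a.e.\ on $\{h=0\}$.
\end{proof}

\subsection{Regularity and compactness}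

The assumption $\gamma>N$ enters first here: it makes solutions $C^1$ up to the boundary.

\begin{lemma}\label{lem:reg}
Let $v\in W_0^{1,p}(\Omega)$ solve $-\Delta_pv=\mu\Phi(v)-\varepsilon f$ with $0\le\mu,\varepsilon\le\Lambda$. Then $v\in L^\infty(\Omega)$, and if $\|v\|_\infty\le L$, then $\|v\|_{C^{1,\beta}(\overline\Omega)}\le C$, where $\beta\in(0,1)$ and $C$ depend only on $L,\Lambda,p,\Omega,f,\gamma$. Consequently, if $v_k$ solve this equation with $\mu_k\to\mu$, $\varepsilon_k\to\varepsilon$ and $\sup_k\|v_k\|_\infty<\infty$, then a subsequence converges in $C^1(\overline\Omega)$ to a solution of the equation with parameters $\mu,\varepsilon$.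
\end{lemma}

\begin{proof}
\emph{Boundedness.} For $p>N$ this is Sobolev's embedding. Let $p\le N$. Put $\sigma=\frac1p-\frac1N$ if $p<N$, and let $\sigma>0$ be small if $p=N$; in both cases $W_0^{1,p}\subset L^{1/\sigma}$ and $p\sigma<1-\frac1\gamma$ (for $p<N$ because $\frac pN>\frac1\gamma$). For $k\ge1$ let $w=(|v|-k)^+$ and $A_k=\{|v|>k\}$. The inequalities of H\"older and Sobolev give
\begin{equation}\label{eq:SH}
\|w\|_s\le C|A_k|^{\frac1s-\sigma}\|\nabla w\|_p,\qquad 1\le s\le 1/\sigma,
\end{equation}
and $s=1,p,\gamma'$ are admissible. Test the equation with $w\operatorname{sign}v$. Since $|v|=w+k$ on $A_k$, this gives $\|\nabla w\|_p^p\le C\int(w^p+k^{p-1}w+fw)$. By \eqref{eq:SH}, $\int w^p\le C|A_k|^{1-p\sigma}\|\nabla w\|_p^p$, and $|A_k|\to0$; so this term is absorbed on the left for $k\ge k_0$, and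
\begin{equation}\label{eq:level}
\|\nabla w\|_p^p\le Ck^{p-1}\|w\|_{\gamma'},\qquad k\ge k_0 .
\end{equation}
Now \eqref{eq:SH} with $s=\gamma'$ yields $\|\nabla w\|_p\le Ck|A_k|^{(1-1/\gamma-\sigma)/(p-1)}$, and with $s=1$,
\[
\|w\|_1\le C_1k|A_k|^{1+\alpha},\qquad \alpha=\frac{1-1/\gamma-p\sigma}{p-1}>0 .
\]
Let $K\ge k_0$, $k_j=K(2-2^{-j})$ and $y_j=|A_{k_j}|$. From $(k_{j+1}-k_j)y_{j+1}\le\|(|v|-k_j)^+\|_1$ we get $y_{j+1}\le4C_12^jy_j^{1+\alpha}$. If $4C_1y_0^\alpha\le2^{-1/\alpha}$, induction gives $y_j\le2^{-j/\alpha}y_0$, so $|v|\le2K$ a.e. This condition holds for large $K$, since $y_0\le K^{-p}\|v\|_p^p$.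

\emph{The $C^{1,\beta}$ estimate.} We use \cite[Theorem~1]{Lieberman} in the following form. Let $v$ be a bounded weak solution of $\operatorname{div}\mathcal{A}(x,\nabla v)+B(x)=0$ in $\Omega$, $v=0$ on $\partial\Omega$, where $B$ is bounded, the Jacobian $D_\xi\mathcal{A}(x,\xi)$ is bounded below by $c|\xi|^{p-2}\,\mathrm{Id}$ and bounded in norm by $C|\xi|^{p-2}$, and $|\mathcal{A}(x,\xi)-\mathcal{A}(y,\xi)|\le C(1+|\xi|)^{p-1}|x-y|^{\tau}$ for some $\tau>0$. Then $v\in C^{1,\beta}(\overline\Omega)$, with $\beta$ and the norm controlled by these constants, $\|B\|_\infty$, $\|v\|_\infty$ and $\Omega$. Our $f$ is unbounded, so we move it into the flux. Extend $f$ by zero and let $Y$ be the gradient of its Newtonian potential (a primitive of $f$ if $N=1$), so that $\operatorname{div}Y=f$. By the Calder\'on--Zygmund estimate $Y\in W^{1,\gamma}_{\mathrm{loc}}(\mathbb{R}^N)$, and by Morrey's embedding $Y$ is locally H\"older continuous with exponent $1-N/\gamma>0$. The equation reads $\operatorname{div}\big(\Phi(\nabla v)-\varepsilon Y(x)\big)+\mu\Phi(v)=0$.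 The flux $\Phi(\xi)-\varepsilon Y(x)$ has the $\xi$-Jacobian of $\Phi$ and is H\"older in $x$ uniformly in $\xi$, and $|\mu\Phi(v)|\le\Lambda L^{p-1}$.

The last assertion follows from the Arzel\`a--Ascoli theorem, since $C^1(\overline\Omega)$ convergence allows passing to the limit in the weak formulation.
\end{proof}

\subsection{The first eigenfunction}

We recall two facts. First, $\lambda_1$ is simple: the minimizers of $\mathcal{R}$ are exactly the nonzero multiples of $\varphi$ \cite{Lindqvist}. We shall use this in the form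
\begin{equation}\label{eq:simple}
z\in W_0^{1,p}(\Omega),\quad\int|\nabla z|^p\le\lambda_1\int|z|^p\quad\Longrightarrow\quad z=s\varphi\ \text{ for some }s\in\mathbb{R}.
\end{equation}
The function $\varphi$ solves $-\Delta_p\varphi=\lambda_1\Phi(\varphi)$, so $\varphi\in C^1(\overline\Omega)$ by Lemma~\ref{lem:reg}. Second, the strong maximum principle and boundary point lemma of \cite{Vazquez}: if $V\in C^1(\overline\Omega)$ vanishes on $\partial\Omega$, $V\ge0$, $V\not\equiv0$ and $-\Delta_pV=\mu V^{p-1}$ with $\mu\ge0$, then $V>0$ in $\Omega$ and $\partial_\nu V<0$ on $\partial\Omega$. The boundary statement needs the interior sphere condition, which $C^{1,1}$ domains satisfy.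

Such a $V$ satisfies $V\ge c\,d$ for some $c>0$. Indeed, $-\partial_\nu V\ge2c_1>0$ on the compact set $\partial\Omega$. If $y\in\partial\Omega$ is a nearest point to $x$, then $x=y-d(x)\nu(y)$ and $V(x)=-\int_0^{d(x)}\nabla V(y-s\nu(y))\cdot\nu(y)\,ds\ge c_1d(x)$ for small $d(x)$, by uniform continuity of $\nabla V$; away from $\partial\Omega$, $V$ has a positive minimum. In particular $\varphi\ge c\,d$, and $Z$ is a compact subset of $\Omega$. Integrating along the same segments, we obtain for $h\in C^1(\overline\Omega)$ with $h=0$ on $\partial\Omega$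
\begin{equation}\label{eq:hphi}
|h|\le d\,\|\nabla h\|_\infty\le C\varphi\,\|\nabla h\|_\infty .
\end{equation}

\subsection{Picone's identity}

The substitute for subtracting two equations is to test the equation of $v_1$ with $v_2^p/v_1^{p-1}$, which turns $\lambda v_1^{p-1}$ into $\lambda v_2^p$. The gradient terms then combine into the convexity remainder of $|\xi|^p$,
\[
\mathcal{B}(a,b)=|a|^p-|b|^p-p\,\Phi(b)\cdot(a-b),\qquad a,b\in\mathbb{R}^N .
\]

\begin{lemma}\label{lem:picone}
There is $c>0$ such that
\begin{equation}\label{eq:Blow}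
\mathcal{B}(a,b)\ge c\,(|a|+|b|)^{p-2}|a-b|^2\qquad\text{for }a\ne b .
\end{equation}
If $v_1,v_2>0$ are $C^1$ in $\Omega$, then
\begin{equation}\label{eq:picone}
|\nabla v_2|^p-\Phi(\nabla v_1)\cdot\nabla\frac{v_2^p}{v_1^{p-1}}=v_2^p\,\mathcal{B}(\nabla\log v_2,\nabla\log v_1)\ge0,
\end{equation}
and if the left side vanishes a.e.\ in $\Omega$, then $v_2=kv_1$ for a constant $k>0$.
\end{lemma}

\begin{proof}
The Hessian of $|\xi|^p$ is $pD\Phi(\xi)\ge p\min\{1,p-1\}|\xi|^{p-2}\,\mathrm{Id}$. Let $\xi_s=b+s(a-b)$. The function $s\mapsto|\xi_s|^p$ has an absolutely continuous derivative, also when the segment meets the origin at some $s_0$, since $|s-s_0|^{p-2}$ is integrable. Taylor's formula gives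
\[
\mathcal{B}(a,b)\ge p\min\{1,p-1\}\,|a-b|^2\int_0^1(1-s)|\xi_s|^{p-2}\,ds .
\]
For $p<2$ the integral is at least $\frac12(|a|+|b|)^{p-2}$, because $|\xi_s|\le|a|+|b|$. For $p>2$ it is a continuous function of $(a,b)$, homogeneous of degree $p-2$, and positive on the compact set $|a|+|b|=1$, where $\xi_s$ vanishes for at most one $s$. This proves \eqref{eq:Blow}.

With $a=\nabla\log v_2$ and $b=\nabla\log v_1$ we have $\nabla v_2=v_2a$, $\Phi(\nabla v_1)=v_1^{p-1}\Phi(b)$ and $\nabla(v_2^pv_1^{1-p})=v_2^pv_1^{1-p}(pa-(p-1)b)$. So the left side of \eqref{eq:picone} is $v_2^p\big(|a|^p-p\Phi(b)\cdot a+(p-1)|b|^p\big)=v_2^p\mathcal{B}(a,b)$. If it vanishes a.e., then $\nabla\log(v_2/v_1)=0$ by \eqref{eq:Blow} and continuity, and $\Omega$ is connected.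
\end{proof}

When $v_1,v_2\in C^1(\overline\Omega)$ vanish on $\partial\Omega$ and $v_2/v_1$ is bounded, the function $v_2^p/v_1^{p-1}$ is at most $Cv_2$ and has the bounded gradient $p(v_2/v_1)^{p-1}\nabla v_2-(p-1)(v_2/v_1)^p\nabla v_1$. By Lemma~\ref{lem:test} it is an admissible test function. We use this in the next three lemmas.

\begin{lemma}\label{lem:poseig}
If $V\in W_0^{1,p}(\Omega)$, $V\ge0$, $V\not\equiv0$ and $-\Delta_pV=\lambda V^{p-1}$, then $\lambda=\lambda_1$.
\end{lemma}

\begin{proof}
Testing with $V$ gives $\lambda=\mathcal{R}(V)\ge\lambda_1$. Since $V\ge c\,d$ and $\varphi\le Cd$, the quotient $\varphi/V$ is bounded. Testing with $\varphi^p/V^{p-1}$ and using \eqref{eq:picone}, we get $\lambda\int\varphi^p\le\int|\nabla\varphi|^p=\lambda_1\int\varphi^p$.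
\end{proof}

\subsection{Shape, size and order of solutions}

\begin{lemma}\label{lem:blowup}
Let $\lambda_n\downarrow\lambda_1$, let $v_n$ solve $(P_{\lambda_n})$, and let $t_n=\|v_n\|_\infty$. Then $t_n\to\infty$, $v_n/t_n\to\varphi$ in $C^1(\overline\Omega)$, $v_n/(t_n\varphi)\to1$ uniformly in $\Omega$, and
\begin{equation}\label{eq:size}
(\lambda_n-\lambda_1)\,t_n^{p-1}\longrightarrow\frac{\int f\varphi}{\int\varphi^p}>0 .
\end{equation}
\end{lemma}

\begin{proof}
For large $n$, $v_n>0$. If $t_n$ were bounded along a subsequence, Lemma~\ref{lem:reg} would give a solution $v\ge0$ of $(P_{\lambda_1})$. Testing with $v$ gives $\int|\nabla v|^p-\lambda_1\int v^p=-\int fv\le0$, so $v=s\varphi$ by \eqref{eq:simple}. Then $-\Delta_pv=\lambda_1\Phi(v)$, which forces $f=0$, a contradiction. So $t_n\to\infty$.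

The function $V_n=v_n/t_n$ solves $-\Delta_pV_n=\lambda_nV_n^{p-1}-\varepsilon_nf$ with $\varepsilon_n=t_n^{1-p}\to0$. By Lemma~\ref{lem:reg}, every subsequence has a further subsequence converging in $C^1(\overline\Omega)$ to some $V\ge0$ with $\|V\|_\infty=1$ and $-\Delta_pV=\lambda_1V^{p-1}$; testing with $V$ and using \eqref{eq:simple}, $V=\varphi$. By \eqref{eq:hphi} applied to $V_n-\varphi$, $V_n/\varphi\to1$ uniformly.

Testing the equation of $V_n$ with $V_n$ and using $\int|\nabla V_n|^p\ge\lambda_1\int V_n^p$, and then with $\varphi^p/V_n^{p-1}$ and using \eqref{eq:picone}, we obtain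
\[
\frac{\int fV_n}{\int V_n^p}\le\frac{\lambda_n-\lambda_1}{\varepsilon_n}\le\frac{\int f\varphi\,(\varphi/V_n)^{p-1}}{\int\varphi^p}.
\]
Both bounds tend to $\int f\varphi/\int\varphi^p$, which is positive since $\varphi>0$, $f\ge0$ and $f\not\equiv0$.
\end{proof}

\begin{lemma}\label{lem:order}
If $v_1\ge v_2>0$ both solve $(P_\lambda)$, then $v_1=v_2$.
\end{lemma}

\begin{proof}
Test the equation of $v_2$ with $v_2$, that of $v_1$ with $v_2^p/v_1^{p-1}$, and subtract. The terms $\lambda\int v_2^p$ cancel, and by \eqref{eq:picone}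
\[
0\le\int v_2^p\,\mathcal{B}(\nabla\log v_2,\nabla\log v_1)=-\int fv_2\Big[1-\Big(\frac{v_2}{v_1}\Big)^{p-1}\Big]\le0 ,
\]
where the last inequality uses $f\ge0$ and $v_2\le v_1$. Hence $v_2=kv_1$. By homogeneity, $-f=-\Delta_pv_2-\lambda v_2^{p-1}=-k^{p-1}f$, so $k=1$.
\end{proof}

\section{A constrained minimizer and a plateau}\label{sec:plateau}

Solutions of $(P_\lambda)$ are the critical points of $\frac1pF_\lambda(w)+\int fw$, where
\[
F_\lambda(w)=\int|\nabla w|^p-\lambda\int|w|^p .
\]
For $\lambda>\lambda_1$ we have $F_\lambda(\varphi)<0$, so along the ray $t\varphi$, $t>0$, this energy first increases and then tends to $-\infty$; it has no global minimum. Transversally to the ray one can minimize. The convenient transversal sets are the hyperplanes on which $\int fw$ is constant, because there the energy is $F_\lambda/p$ up to a constant, and homogeneity then rescales the Lagrange multiplier to the right value.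

\begin{proposition}\label{prop:min}
Let $\lambda>\lambda_1$ and suppose that
\begin{equation}\label{eq:trans}
F_\lambda(z)>0\quad\text{for all }z\in W_0^{1,p}(\Omega)\setminus\{0\}\text{ with }\int fz=0 .
\end{equation}
Then $(P_\lambda)$ has a solution $v_*$ such that
\begin{equation}\label{eq:minimal}
F_\lambda(v_*+\psi)\ge F_\lambda(v_*)\quad\text{for all }\psi\in W_0^{1,p}(\Omega)\text{ with }\int f\psi=0 .
\end{equation}
There is $\lambda_0\in(\lambda_1,\lambda_f)$ such that \eqref{eq:trans} holds for every $\lambda\in(\lambda_1,\lambda_0)$.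
\end{proposition}

\begin{proof}
Let $\mathcal{H}=\{w\in W_0^{1,p}(\Omega):\int fw=1\}$, a weakly closed set. Suppose $w_k\in\mathcal{H}$, $F_\lambda(w_k)\le C$ and $\rho_k=\|\nabla w_k\|_p\to\infty$. Along a subsequence $w_k/\rho_k$ converges weakly in $W_0^{1,p}$ and strongly in $L^p$ to some $z$ with $\|\nabla z\|_p\le1$. Dividing $F_\lambda(w_k)\le C$ by $\rho_k^p$ gives $1-\lambda\int|z|^p\le0$ in the limit, so $z\ne0$ and $F_\lambda(z)\le0$, while $\int fz=\lim\rho_k^{-1}=0$. This contradicts \eqref{eq:trans}. Hence minimizing sequences of $F_\lambda$ on $\mathcal{H}$ are bounded, and since $F_\lambda$ is weakly lower semicontinuous there is a minimizer $w_0$. Its value satisfies $\kappa:=F_\lambda(w_0)\le F_\lambda\big(\varphi/\!\int\! f\varphi\big)<0$.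

If $\int f\psi=0$, differentiating $F_\lambda(w_0+t\psi)$ at $t=0$ shows that the functional $-\Delta_pw_0-\lambda\Phi(w_0)$ vanishes on $\psi$. It is therefore a multiple $\mu f$ of $f$, and testing with $w_0$ gives $\mu=\kappa$. With $s=|\kappa|^{-1/(p-1)}$ the function $v_*=sw_0$ solves $(P_\lambda)$, and for $\int f\psi=0$ we have $w_0+\psi/s\in\mathcal{H}$, so $F_\lambda(v_*+\psi)=s^pF_\lambda(w_0+\psi/s)\ge s^pF_\lambda(w_0)=F_\lambda(v_*)$.

If the last assertion were false, there would be $\lambda_k\downarrow\lambda_1$ and $z_k$ with $\|\nabla z_k\|_p=1$, $F_{\lambda_k}(z_k)\le0$ and $\int fz_k=0$. A weak limit $z$ satisfies $\|\nabla z\|_p\le1\le\lambda_1\int|z|^p$, so $z=s\varphi$ with $s\ne0$ by \eqref{eq:simple}. But $0=\int fz=s\int f\varphi\ne0$.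
\end{proof}

The proposition gives a test for nonuniqueness: when \eqref{eq:trans} holds, any solution that violates \eqref{eq:minimal} differs from $v_*$. The next example exhibits such a solution explicitly.

\begin{example}\label{ex:plateau}
Let $p>2$, $\Omega=(-1,1)$, and for $0<a<1$ let $f_a=\mathbf{1}_{(-a,a)}$ and $\lambda_a=\lambda_1(1-a)^{-p}$. \emph{For all small $a$, problem $(P_{\lambda_a})$ with datum $f_a$ has at least two solutions.}

By simplicity $\varphi$ is even, so $\Phi(\varphi'(x))=-\lambda_1\int_0^x\varphi^{p-1}$, and $\varphi'(0)=0$, $\varphi(0)=1$. Cut the graph of $\varphi$ at its maximum and insert a flat piece: with $c=\lambda_a^{-1/(p-1)}$ let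
\[
v(x)=c\ \text{ for }|x|\le a,\qquad v(x)=c\,\varphi\Big(\frac{|x|-a}{1-a}\Big)\ \text{ for }a<|x|<1 .
\]
The function $\Phi(v')$ is continuous and piecewise $C^1$. For $a<|x|<1$ the chain rule gives $-\Phi(v')'=\lambda_1(1-a)^{-p}v^{p-1}=\lambda_av^{p-1}$, and for $|x|<a$ we have $-\Phi(v')'=0=\lambda_ac^{p-1}-1$. So $v$ is a solution.

Let $\psi\in C_c^\infty(-a,a)$ be odd with $\|\psi\|_\infty=1$; then $\int f_a\psi=\int\psi=0$. For $0<t\le c/2$, Taylor's formula gives $(c+t\psi)^p-c^p\ge pc^{p-1}t\psi+\frac{p(p-1)}2(c/2)^{p-2}t^2\psi^2$, and the linear term integrates to zero. Since $v'=0$ on the support of $\psi$,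
\begin{equation}\label{eq:exgain}
F_{\lambda_a}(v+t\psi)-F_{\lambda_a}(v)\le t^p\int|\psi'|^p-\lambda_a\frac{p(p-1)}2\Big(\frac c2\Big)^{p-2}t^2\int\psi^2 .
\end{equation}
As $p>2$, the right side is negative for small $t$, so $v$ violates \eqref{eq:minimal}.

It remains to check \eqref{eq:trans} for small $a$. Otherwise there are $a_k\to0$ and $z_k$ with $\|z_k'\|_p=1$, $F_{\lambda_{a_k}}(z_k)\le0$ and $\int_{-a_k}^{a_k}z_k=0$. As in the proof of Proposition~\ref{prop:min}, a subsequence converges weakly, and in dimension one uniformly, to $s\varphi$ with $s\ne0$. But $z_k$ has a zero in $(-a_k,a_k)$, so $s=s\varphi(0)=0$.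
\end{example}

Inequality \eqref{eq:exgain} contains the whole role of $p$. On a plateau a perturbation of size $t$ costs $t^p$ and gains $t^2$, and for $p>2$ the gain wins no matter how short the plateau is. For $p<2$ the cost dominates as $t\to0$. For $p=2$ the increment equals $t^2\big(\int|\psi'|^2-\lambda_a\int\psi^2\big)$, which is positive once $4a^2\lambda_a<1$, because $\int\psi^2\le4a^2\int|\psi'|^2$.

Each $f_a$ is bounded, so Theorem~\ref{thm:uniq} applies to it, and the example shows that its $\lambda^*$ is at most $\lambda_a$, which tends to $\lambda_1$ as $a\to0$. To disprove uniqueness for one fixed $f$ we need plateaus at a sequence $\lambda\downarrow\lambda_1$. A plateau of height $c$ requires $f=\lambda c^{p-1}$ on it, and $c\to\infty$ by Lemma~\ref{lem:blowup}. So $f$ must take arbitrarily large values, on smaller and smaller sets, at places where the solution is nearly flat.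

\section{Nonuniqueness on balls}\label{sec:non}

We prove Theorem~\ref{thm:non} with a step function $f$ equal to $n$ on a shell $r_{n+1}<|x|\le r_n$. Compared with Example~\ref{ex:plateau} there are three new difficulties. There is no explicit solution; we argue by contradiction and use uniqueness itself to obtain radial symmetry and continuity in $\lambda$, which lets us tune $\lambda$ so that $\lambda v(0)^{p-1}=n$. The higher steps of $f$ inside $B_{r_{n+1}}$ disturb the plateau; we make $r_{n+1}$ so small that the disturbance is below a tolerance fixed beforehand. Finally, flatness has to be propagated across the shell, which is done with the energy of the radial ordinary differential equation.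

\subsection{Reduction to the unit ball and the radial identity}

If $\Omega=B_R(x_0)$, then $u$ solves $(\mathcal{D}_\lambda)$ in $\Omega$ with datum $f$ if and only if $\tilde u(y)=u(x_0+Ry)$ solves the problem in $B_1=B_1(0)$ with $\tilde\lambda=R^p\lambda$ and $\tilde f(y)=R^pf(x_0+Ry)$. The first eigenvalue of $B_1$ is $R^p\lambda_1$, and $\int_\Omega\Theta(f)=R^N\int_{B_1}\Theta(R^{-p}\tilde f)$. Replacing $\Theta$ by $s\mapsto\Theta(R^{-p}s)$, we may assume $\Omega=B_1$. Radial means invariant under all orthogonal maps (even, if $N=1$), and we write $v(r)$ for the profile of a radial function $v$.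

Let $v\in C^1(\overline{B_1})$ be a radial weak solution of $-\Delta_pv=g$ with $g\in L^\gamma(B_1)$ radial. For $0<r<r+s<1$ test with the function equal to $1$ on $B_r$, to $0$ off $B_{r+s}$, and affine in $|x|$ in between. After division by $|\partial B_1|$ the left side is $-\frac1s\int_r^{r+s}\Phi(v'(\rho))\rho^{N-1}\,d\rho$. Since $v'$ is continuous, $s\to0$ gives
\begin{equation}\label{eq:radial}
r^{N-1}\Phi(v'(r))=-\int_0^rs^{N-1}g(s)\,ds,\qquad0<r<1 .
\end{equation}
By simplicity $\varphi$ is radial, and \eqref{eq:radial} gives $\varphi'<0$ on $(0,1)$. So $\varphi(0)=1$ and $Z=\{0\}$.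

\subsection{Construction of the datum}

Fix $\psi_0\in C_c^\infty(B_1\setminus\overline{B_{1/4}})$, odd in $x_1$, with $\|\psi_0\|_\infty=1$; then $\int\psi_0=0$. We shall work with $\lambda\in(\lambda_1,2\lambda_1]$, so a height $c$ with $\lambda c^{p-1}=n$ lies between
\[
c_n^-=\Big(\frac n{2\lambda_1}\Big)^{1/(p-1)}\qquad\text{and}\qquad c_n^+=\Big(\frac n{\lambda_1}\Big)^{1/(p-1)} .
\]
The radii $1=r_1>r_2>\cdots$ are chosen inductively. Given $r_n$, define for $G,t\ge0$
\begin{align*}
R_n(G,t)={}&2^{p-1}\big(G^p|B_1|\,r_n^N+t^pr_n^{N-p}\|\nabla\psi_0\|_p^p\big)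
+2\lambda_1p(p-1)(2c_n^+)^{p-2}\,tG\,r_n^{N+1}\|\psi_0\|_1\\
&-\lambda_1\frac{p(p-1)}2\Big(\frac{c_n^-}4\Big)^{p-2}t^2r_n^N\|\psi_0\|_2^2 .
\end{align*}
This is the analogue of the right side of \eqref{eq:exgain} for a solution whose gradient is at most $G$ on $B_{r_n}$: the three terms will bound the gradient cost, the first-order term that no longer vanishes exactly, and the gain. Since $p>2$, there is $t_n\in(0,c_n^-/4]$ with $R_n(0,t_n)<0$, and then by continuity a tolerance $G_n\in(0,c_n^-/2]$ with
\begin{equation}\label{eq:Rneg}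
R_n(G_n,t_n)<0 .
\end{equation}
Put $\rho_n=(1+p')^{-1/p'}G_n^{p-1}$. The numbers $t_n,G_n,\rho_n$ depend only on $n$ and $r_n$, so they are available when the later radii are chosen. Having chosen $r_1,\dots,r_{m-1}$, take $r_m>0$ so small that
\begin{equation}\label{eq:radii}
r_m\le\tfrac14r_{m-1},\qquad m\,r_m\le2^{-m-p}\min_{n<m}\rho_n,\qquad\big(\Theta(m)+e^m\big)r_m^N\le2^{-m},
\end{equation}
and define $f(x)=n$ for $r_{n+1}<|x|\le r_n$, $n\ge1$, and $f(0)=0$. Then $f$ is radial and bounded outside every neighborhood of $0$. By the third condition, $\int(\Theta(f)+e^f)\le|B_1|\big(\Theta(1)+e+\sum_{m\ge2}2^{-m}\big)<\infty$, and $e^f\in L^1$ implies $f\in L^\gamma$ for all $\gamma<\infty$. The second condition bounds the disturbance coming from $B_{r_{n+1}}$: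
\begin{equation}\label{eq:tau}
\tau_n:=2^{p-1}n\,r_{n+1}+\int_0^{r_{n+1}}f(s)\,ds\le(2^{p-1}+1)\sum_{m>n}m\,r_m\le2^p\sum_{m>n}2^{-m-p}\rho_n\le\rho_n .
\end{equation}

\subsection{Tuning the parameter}

Suppose the theorem fails for this $f$: for some $\lambda^*>\lambda_1$, problem $(P_\lambda)$ has at most one solution for each $\lambda\in(\lambda_1,\lambda^*)$. We may assume $\lambda^*\le\min\{\lambda_0,2\lambda_1\}$ with $\lambda_0$ from Proposition~\ref{prop:min}. Then there is exactly one solution $v_\lambda$, it is positive, and it satisfies \eqref{eq:minimal}. For every orthogonal $Q$ the function $v_\lambda\circ Q$ is also a solution, since $f\circ Q=f$ and $\Phi$ commutes with $Q$. So $v_\lambda$ is radial.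

The map $\lambda\mapsto v_\lambda$ is continuous into $C^1(\overline\Omega)$. Let $\lambda_k\to\lambda\in(\lambda_1,\lambda^*)$. If $\|v_{\lambda_k}\|_\infty\to\infty$ along a subsequence, Lemma~\ref{lem:reg} applied to $v_{\lambda_k}/\|v_{\lambda_k}\|_\infty$ produces $V\ge0$ with $\|V\|_\infty=1$ and $-\Delta_pV=\lambda V^{p-1}$, contrary to Lemma~\ref{lem:poseig}. So the sequence is bounded, and by Lemma~\ref{lem:reg} every subsequence has a further subsequence converging in $C^1(\overline\Omega)$ to a solution of $(P_\lambda)$, which is $v_\lambda$.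

Thus $T(\lambda)=\lambda v_\lambda(0)^{p-1}$ is continuous on $(\lambda_1,\lambda^*)$. By Lemma~\ref{lem:blowup} and $\varphi(0)=1$, we have $v_\lambda(0)/\|v_\lambda\|_\infty\to1$ and $T(\lambda)\to\infty$ as $\lambda\downarrow\lambda_1$. Choose $\lambda'\in(\lambda_1,\lambda^*)$ with $\|v_\lambda\|_\infty\le2v_\lambda(0)$ on $(\lambda_1,\lambda')$, and an integer $n>\max\{1,T(\lambda')\}$. By the intermediate value theorem there is $\lambda\in(\lambda_1,\lambda')$ with $T(\lambda)=n$. Fix it and write $v=v_\lambda$, $c=v(0)$. Then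
\[
\lambda c^{p-1}=n,\qquad0\le v\le2c,\qquad\lambda_1<\lambda\le2\lambda_1,\qquad c_n^-\le c\le c_n^+ .
\]

\subsection{The approximate plateau}

We claim that
\begin{equation}\label{eq:flat}
|\nabla v|\le G_n\quad\text{and}\quad|v-c|\le r_nG_n\le c/2\qquad\text{in }B_{r_n}.
\end{equation}
The second statement follows from the first, since $r_n\le1$ and $G_n\le c_n^-/2$.

\emph{The core.} Apply \eqref{eq:radial} with $g=\lambda v^{p-1}-f$, where $|g|\le\lambda(2c)^{p-1}+f=2^{p-1}n+f$. For $0<r\le r_{n+1}$ we use $(s/r)^{N-1}\le1$ and obtain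
\[
|v'(r)|^{p-1}\le\tau_n,\qquad|v(r_{n+1})-c|\le r_{n+1}\tau_n^{1/(p-1)} .
\]

\emph{The shell.} The same crude bound on the shell would give $|v'|^{p-1}\le Cn\,r_n$, which is useless, since $G_n$ was chosen after $r_n$. We need the cancellation $f=n=\lambda c^{p-1}$. On $(r_{n+1},r_n)$ the integrand in \eqref{eq:radial} is continuous, so $w=\Phi(v')$ is $C^1$ and
\[
w'=-\frac{N-1}r\,w-\lambda\big(v^{p-1}-c^{p-1}\big).
\]
This is a damped oscillator whose equilibrium is $v=c$. Its energy is
\[
E(r)=\frac{|v'|^p}{p'}+\lambda\big(W(v)-W(c)\big),\qquad W(s)=\frac{s^p}p-c^{p-1}s ,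
\]
where $W(s)\ge W(c)$ for $s\ge0$ by convexity and $W'(c)=0$. Although $v'$ need not be differentiable, $|v'|^p=|w|^{p'}$ is $C^1$ because $p'>1$, and $(|w|^{p'}/p')'=|w|^{p'-2}w\,w'=v'w'$. Hence $E$ is continuous on $[r_{n+1},r_n]$, $C^1$ inside, and
\[
E'=v'w'+\lambda\big(v^{p-1}-c^{p-1}\big)v'=-\frac{N-1}r|v'|^p\le0 .
\]
Since $|W'|\le(2c)^{p-1}$ on $[0,2c]$, the bounds on the core and the definition of $\tau_n$ give
\[
E(r_{n+1})\le\frac{\tau_n^{p'}}{p'}+\lambda(2c)^{p-1}r_{n+1}\tau_n^{1/(p-1)}=\frac{\tau_n^{p'}}{p'}+2^{p-1}n\,r_{n+1}\,\tau_n^{1/(p-1)}\le\frac{\tau_n^{p'}}{p'}+\tau_n^{p'} .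
\]
Therefore $|v'|^p\le p'E\le(1+p')\tau_n^{p'}$ on the shell, and the same bound holds on the core. By \eqref{eq:tau}, $(1+p')\tau_n^{p'}\le(1+p')\rho_n^{p'}=G_n^p$. This proves \eqref{eq:flat}.

\subsection{End of the proof of Theorem~\ref{thm:non}}

Let $\psi(x)=\psi_0(x/r_n)$ and $t=t_n$. The support of $\psi$ lies in $\{r_n/4<|x|<r_n\}$, where $f=n$ because $r_{n+1}\le r_n/4$. So $\int f\psi=n\int\psi=0$, and \eqref{eq:minimal} applies to $t\psi$. On $\operatorname{supp}\psi$ we have $c/2\le v\le3c/2$ and $|t\psi|\le c/4$, so all values between $v$ and $v+t\psi$ are at least $c/4$, and Taylor's formula with $p>2$ gives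
\[
(v+t\psi)^p-v^p\ge p\,v^{p-1}t\psi+\frac{p(p-1)}2\Big(\frac c4\Big)^{p-2}t^2\psi^2 .
\]
By $\int\psi=0$, the mean value theorem and \eqref{eq:flat},
\[
\Big|\int v^{p-1}\psi\Big|=\Big|\int\big(v^{p-1}-c^{p-1}\big)\psi\Big|\le(p-1)(2c)^{p-2}\,r_nG_n\cdot r_n^N\|\psi_0\|_1 .
\]
For the gradient term we discard $-|\nabla v|^p$ and use $|\nabla v+t\nabla\psi|^p\le2^{p-1}(G_n^p+t^p|\nabla\psi|^p)$ on $\operatorname{supp}\psi\subset B_{r_n}$, with $\int|\nabla\psi|^p=r_n^{N-p}\|\nabla\psi_0\|_p^p$. Finally $\int\psi^2=r_n^N\|\psi_0\|_2^2$. Using $\lambda\le2\lambda_1$, $c\le c_n^+$ in the first-order term and $\lambda\ge\lambda_1$, $c\ge c_n^-$ in the gain, we arrive at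
\[
F_\lambda(v+t\psi)-F_\lambda(v)\le R_n(G_n,t_n)<0
\]
by \eqref{eq:Rneg}. This contradicts \eqref{eq:minimal} and proves Theorem~\ref{thm:non}. \qed

\begin{remark}
The assumption $p>2$ is what allows the choice of $t_n$. The shape of $\Omega$ is used to reduce the equation to an ordinary differential equation, and with it to prove \eqref{eq:flat}. Of $\Theta$, the proof uses only that it is finite at the countably many values taken by $f$: all requirements on $r_m$ in \eqref{eq:radii} are upper bounds, so one more upper bound costs nothing.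
\end{remark}

\section{Uniqueness}\label{sec:uniq}

Existence for $\lambda\in(\lambda_1,\lambda_0)$ is contained in Proposition~\ref{prop:min}. To prove Theorem~\ref{thm:uniq}, suppose that there are $\lambda_n\downarrow\lambda_1$ and solutions $v_n^1\ne v_n^2$ of $(P_{\lambda_n})$. We consider $\omega_n=\log(v_n^1/v_n^2)$, which changes sign, and normalize its positive and negative parts separately. Picone's identity shows that the weighted Dirichlet energy of both normalized parts tends to zero. If we can deduce that each converges to a \emph{nonzero} constant, we have a contradiction, because their supports are disjoint. Two places need care: the boundary, where the natural weight $\varphi^2$ vanishes, and, for $p>2$, the set $Z$, where the weight $|\nabla v|^{p-2}$ degenerates.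

We pass to subsequences freely, take $n$ large, and denote by $C,c>0$ constants independent of $n$.

\subsection{The logarithmic quotient}

Both solutions are positive. By \eqref{eq:size}, applied to each sequence, $\|v_n^1\|_\infty/\|v_n^2\|_\infty\to1$. Put $s_n=\|v_n^2\|_\infty$, $V_n=v_n^1/s_n$, $U_n=v_n^2/s_n$ and $\varepsilon_n=s_n^{1-p}\to0$. By Lemma~\ref{lem:blowup},
\[
-\Delta_pV_n=\lambda_nV_n^{p-1}-\varepsilon_nf,\qquad-\Delta_pU_n=\lambda_nU_n^{p-1}-\varepsilon_nf,\qquad V_n,U_n\to\varphi\ \text{ in }C^1(\overline\Omega),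
\]
and the quotients $V_n/\varphi$, $U_n/\varphi$, $V_n/U_n$ tend to $1$ uniformly; we may assume that they lie in $[\frac12,2]$. The function $\omega_n=\log(V_n/U_n)$ is $C^1$ in $\Omega$ and bounded, and $\varphi\nabla\omega_n=\frac\varphi{V_n}\nabla V_n-\frac\varphi{U_n}\nabla U_n$ is bounded. By Lemma~\ref{lem:order}, $\omega_n^+\not\equiv0$ and $\omega_n^-\not\equiv0$. Define the weight
\[
\varrho_n=1\ \text{ if }p<2,\qquad\varrho_n=(|\nabla U_n|+|\nabla V_n|)^{p-2}\ \text{ if }p>2 .
\]
Below $\theta$ denotes a nonnegative multiple of $\omega_n^+$ or $\omega_n^-$; it is bounded and locally Lipschitz, and $\varphi\nabla\theta$ is bounded. Its mass and energy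
\[
m(\theta)=\int\varphi^2\theta^2,\qquad e_n(\theta)=\int\varphi^2\varrho_n|\nabla\theta|^2
\]
are finite.

\begin{lemma}\label{lem:key}
$e_n(\theta)\le C\varepsilon_n\int f\varphi\,\theta^2$.
\end{lemma}

\begin{proof}
Both sides are homogeneous of degree two in $\theta$, and exchanging $U_n$ and $V_n$ exchanges $\omega_n^+$ and $\omega_n^-$; so let $\theta=\omega_n^+$. We drop the index $n$ on $U,V,\omega$. The functions
\[
\eta_1=\frac{(V^p-U^p)^+}{V^{p-1}}=\Big(V-\frac{U^p}{V^{p-1}}\Big)^+,\qquad\eta_2=\frac{(V^p-U^p)^+}{U^{p-1}}=\Big(\frac{V^p}{U^{p-1}}-U\Big)^+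
\]
are admissible by Lemma~\ref{lem:test}, and their gradients vanish a.e.\ off $\{\omega>0\}$. Test the equation of $V$ with $\eta_1$, that of $U$ with $\eta_2$, and subtract; the terms $\lambda_n\int(V^p-U^p)^+$ cancel. On $\{\omega>0\}$ the gradient terms give
\[
|\nabla V|^p-\Phi(\nabla U)\cdot\nabla\frac{V^p}{U^{p-1}}+|\nabla U|^p-\Phi(\nabla V)\cdot\nabla\frac{U^p}{V^{p-1}}=V^p\mathcal{B}(a,b)+U^p\mathcal{B}(b,a)
\]
with $a=\nabla\log V$, $b=\nabla\log U$, by two applications of \eqref{eq:picone}. Hence
\[
\int_{\{\omega>0\}}\big[V^p\mathcal{B}(a,b)+U^p\mathcal{B}(b,a)\big]=\varepsilon_n\int_{\{\omega>0\}}f\,(V^p-U^p)(U^{1-p}-V^{1-p}).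
\]
Since $V=e^\omega U$ with $1<e^\omega\le2$, the integrand on the right is
\[
fU(e^{p\omega}-1)(1-e^{-(p-1)\omega})\le f\cdot2\varphi\cdot2^pp\,\omega\cdot(p-1)\omega .
\]
On the left, $a-b=\nabla\omega$, $V\ge\varphi/2$, and $\varphi(|a|+|b|)$ lies between $\frac12$ and $2$ times $|\nabla U|+|\nabla V|$. By \eqref{eq:Blow}, wherever $\nabla\omega\neq0$ the integrand is at least $c\,\varphi^2(|\nabla U|+|\nabla V|)^{p-2}|\nabla\omega|^2$. For $p>2$ this is $c\,\varphi^2\varrho_n|\nabla\omega|^2$. For $p<2$ the factor $(|\nabla U|+|\nabla V|)^{p-2}$ is bounded below by a positive constant, since the gradients are uniformly bounded.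
\end{proof}

We now separate the critical set from the rest. If $p<2$, put $\mathcal{O}_1=\mathcal{O}_2=\mathcal{O}=\emptyset$ and $\chi\equiv1$. If $p>2$, use hypothesis (ii) to choose open sets $Z\subset\mathcal{O}_1\Subset\mathcal{O}_2\Subset\mathcal{O}\Subset\Omega$ with $f\le M$ a.e.\ in $\mathcal{O}$, and a smooth $\chi$ with $0\le\chi\le1$, $\chi=0$ on $\mathcal{O}_1$, $\chi=1$ off $\mathcal{O}_2$. In both cases
\begin{equation}\label{eq:rholow}
\varrho_n\ge c\quad\text{on }\Omega\setminus\mathcal{O}_1 ;
\end{equation}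
for $p>2$ this holds because $\nabla\varphi\ne0$ on the compact set $\overline\Omega\setminus\mathcal{O}_1$ and $\nabla V_n\to\nabla\varphi$ uniformly. For $p>2$, moreover, $V_n\ge\frac12\min_{\overline{\mathcal{O}}}\varphi>0$ in $\mathcal{O}$ and $\varepsilon_nM\to0$, so
\begin{equation}\label{eq:gpos}
g_n:=\lambda_nV_n^{p-1}-\varepsilon_nf\ge c_0>0\quad\text{a.e.\ in }\mathcal{O}.
\end{equation}
This is the inequality that excludes plateaus: in Example~\ref{ex:plateau} the corresponding function vanishes on $(-a,a)$.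

\subsection{Integrability of the reciprocal weight}

\begin{lemma}\label{lem:weight}
If $p>2$, then $\int_{\mathcal{O}_2}|\nabla V_n|^{2-p}\le C$.
\end{lemma}

For $N=1$ this is elementary. On an interval $J\subset\mathcal{O}$ the function $w=\Phi(V_n')$ is absolutely continuous with $w'=-g_n\le-c_0$, so $|w(x)|\ge c_0|x-x_0|$, where $x_0$ is the zero of $w$ in $\overline J$ or, if there is none, the endpoint where $|w|$ is smallest. Thus $|V_n'|^{2-p}\le(c_0|x-x_0|)^{-(p-2)/(p-1)}$, and the exponent $(p-2)/(p-1)$ is less than one.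

In higher dimensions only the divergence of $\Phi(\nabla V_n)$ is known. Formally, multiplying the equation by $|\nabla V_n|^{2-p}$ bounds $c_0\int|\nabla V_n|^{2-p}$ by $\int|D^2V_n|$, and the Cauchy--Schwarz inequality reduces matters to $\int|\nabla V_n|^{p-2}|D^2V_n|^2$. That integral is estimated by differentiating the equation, which asks for a derivative of $f$. Since $f$ has none, we move the derivative back onto $\nabla V_n$ and absorb the resulting term, using that $\varepsilon_nf$ is small in $L^\infty(\mathcal{O})$. As $V_n$ need not be $C^2$, all this is done on a regularized problem.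

\begin{proof}[Proof of Lemma~\ref{lem:weight}]
Fix a smooth open set $D$ with $\mathcal{O}_2\Subset D\Subset\mathcal{O}$ and $\zeta\in C_c^\infty(D)$ with $0\le\zeta\le1$, $\zeta=1$ on $\mathcal{O}_2$. Fix $n$. For $0<\delta<\min\{1,\operatorname{dist}(D,\partial\mathcal{O})\}$ let $g_1^\delta$ and $g_2^\delta$ be the mollifications at scale $\delta$ of $\lambda_nV_n^{p-1}$ and $-\varepsilon_nf$, and $g^\delta=g_1^\delta+g_2^\delta$. On $\overline D$,
\[
|\nabla g_1^\delta|\le C,\qquad|g_2^\delta|\le M\varepsilon_n,\qquad c_0\le g^\delta\le C .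
\]
Let $u=u_\delta$ minimize the coercive, strictly convex functional $\int_D\big[\frac1p(\delta^2+|\nabla u|^2)^{p/2}-g^\delta u\big]$ over $V_n+W_0^{1,p}(D)$. With $\ell=(\delta^2+|\nabla u|^2)^{1/2}$ and $X=\ell^{p-2}\nabla u$, the Euler--Lagrange equation is $-\operatorname{div}X=g^\delta$ in $D$.

\emph{Step 1: $u_\delta\to V_n$ in $C^1_{\mathrm{loc}}(D)$.} Comparing the values of the functional at $u_\delta$ and at $V_n$ bounds $u_\delta$ in $W^{1,p}(D)$ uniformly in $\delta$. We next bound $u_\delta$ in $L^\infty(D)$. For $p>N$ use Sobolev's embedding. Let $p\le N$. Since $0\le u^-\le(V_n-u)^+$, the function $u^-$ lies in $W_0^{1,p}(D)$, and testing with it gives $-\int_D\ell^{p-2}|\nabla u^-|^2=\int_Dg^\delta u^-\ge0$; so $u\ge0$. For $k\ge k_0:=\max\{1,\sup_DV_n\}$ the function $w=(u-k)^+\le(u-V_n)^+$ lies in $W_0^{1,p}(D)$, and testing with it, together with $\ell^{p-2}\ge|\nabla u|^{p-2}$, gives $\|\nabla w\|_p^p\le C\|w\|_1$. This implies \eqref{eq:level} with a constant independent of $\delta$. The iteration after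 \eqref{eq:level} uses only that inequality and the $L^p$ norm of the function, so it bounds $\|u_\delta\|_{L^\infty(D)}$ uniformly in $\delta$.

We now use the interior estimates of \cite{DiBenedetto,Tolksdorf}: for $D'\Subset D$, a bounded weak solution of $-\operatorname{div}\big((\delta^2+|\nabla u|^2)^{(p-2)/2}\nabla u\big)=g$ with bounded $g$ is bounded in $C^{1,\beta}(\overline{D'})$ in terms of $p,N,D,D',\|u\|_\infty,\|g\|_\infty$, uniformly in $\delta\in(0,1)$. So every sequence $\delta\to0$ has a subsequence along which $u_\delta$ converges, in $C^1_{\mathrm{loc}}(D)$ and weakly in $W^{1,p}(D)$, to some $\bar u\in V_n+W_0^{1,p}(D)$. Since $g^\delta\to g_n$ in $L^1(D)$, we get $-\Delta_p\bar u=g_n=-\Delta_pV_n$ in $D$. Testing the difference with $\bar u-V_n$ and using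
\[
p\,(\Phi(a)-\Phi(b))\cdot(a-b)=\mathcal{B}(a,b)+\mathcal{B}(b,a)>0\qquad(a\ne b),
\]
we find $\bar u=V_n$. In particular $\ell\le C$ on $\operatorname{supp}\zeta$ once $\delta$ is small; how small depends on $n$, but $C$ does not, since $\|\nabla V_n\|_\infty\le C$.

\emph{Step 2: smoothness.} For fixed $\delta$, the gradient of $u$ is locally bounded and H\"older continuous and $\ell\ge\delta$. Difference quotients give $u\in W^{2,2}_{\mathrm{loc}}(D)$, and $\partial_iu$ solves the linear equation $-\operatorname{div}(A\nabla\partial_iu)=\partial_ig^\delta$, where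
\[
A=\ell^{p-2}\big(\mathrm{Id}+(p-2)\ell^{-2}\nabla u\otimes\nabla u\big),\qquad\ell^{p-2}\,\mathrm{Id}\le A\le(p-1)\ell^{p-2}\,\mathrm{Id}.
\]
The coefficients are locally H\"older and uniformly elliptic and $g^\delta$ is smooth, so Schauder estimates and bootstrapping give $u\in C^\infty(D)$. Therefore
\[
I_1=\int_D\ell^{p-2}|D^2u|^2\zeta^2,\qquad I_2=\int_D\ell^{2-p}\zeta^2
\]
are finite, and $\int_D|D^2u|\zeta^2\le\sqrt{I_1I_2}$; here $|D^2u|^2=\sum_i|\nabla\partial_iu|^2$.

\emph{Step 3: bound for $I_1$.} Multiply the equation for $\partial_iu$ by $\zeta^2\partial_iu$, sum over $i$, integrate by parts, and integrate by parts once more in the term containing $g_2^\delta$: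
\[
I_1\le2(p-1)\int_D\zeta|\nabla\zeta|\,\ell^{p-1}|D^2u|+\int_D\zeta^2\nabla g_1^\delta\cdot\nabla u-\int_Dg_2^\delta\operatorname{div}(\zeta^2\nabla u).
\]
The first term is at most $\frac14I_1+4(p-1)^2\int_D|\nabla\zeta|^2\ell^p\le\frac14I_1+C$, and the second is at most $C$. Since $|\Delta u|\le\sqrt N|D^2u|$, the third is at most $M\varepsilon_n(\sqrt{NI_1I_2}+C)$. Hence
\begin{equation}\label{eq:I1}
I_1\le C+C\varepsilon_n(I_1+I_2).
\end{equation}

\emph{Step 4: bound for $I_2$.} Multiply $-\operatorname{div}X=g^\delta$ by $\ell^{2-p}\zeta^2$. We have $\nabla\ell=\ell^{-1}D^2u\,\nabla u$, so $|\nabla\ell|\le|D^2u|$; also $|X|\le\ell^{p-1}$ and $\ell^{2-p}X=\nabla u$. Thus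
\[
c_0I_2\le\int_DX\cdot\nabla(\ell^{2-p}\zeta^2)\le(p-2)\int_D|D^2u|\zeta^2+2\int_D\zeta|\nabla u||\nabla\zeta|\le\frac{c_0}2I_2+CI_1+C ,
\]
that is, $I_2\le C(I_1+1)$. Inserting this in \eqref{eq:I1} gives $I_1\le C+C\varepsilon_nI_1$. For large $n$ the last term is absorbed, and $I_1,I_2\le C$ with $C$ independent of $\delta$ and $n$. As $\delta\to0$, $\ell^{2-p}\to|\nabla V_n|^{2-p}\in(0,\infty]$ pointwise in $D$, and Fatou's lemma concludes the proof.
\end{proof}

\subsection{Removing the boundary weight and controlling the datum}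

To close Lemma~\ref{lem:key} we must bound $\int f\varphi\,\theta^2$ by $e_n(\theta)+m(\theta)$. The left side carries one power of $\varphi$ and an unbounded factor, the right side two powers of $\varphi$. A Hardy-type inequality near $\partial\Omega$ bridges the gap.

\begin{lemma}\label{lem:hardy}
For all $\theta$ as above,
\[
\text{\rm(a)}\ \int\theta^2\le C\big(e_n(\theta)+m(\theta)\big),\qquad\text{\rm(b)}\ \int f\varphi\,\theta^2\le C\big(e_n(\theta)+m(\theta)\big).
\]
\end{lemma}

\begin{proof}
(a) The set $Z\cup\overline{\mathcal{O}}$ is compact in $\Omega$, so $\varphi\ge2\eta_0>0$ on it, and $|\nabla\varphi|\ge c$ on the compact set $\{x\in\overline\Omega:\varphi\le\eta_0\}$. Choose $\eta\in(0,\eta_0]$ with $\lambda_1\eta^p\le\frac14c^p$. On the strip $S=\{\varphi<\eta\}$ we then have $c\le|\nabla\varphi|\le C$, $\lambda_1\varphi^p\le\frac14|\nabla\varphi|^p$, and $\varrho_n\ge c$ by \eqref{eq:rholow}. Let $\Psi$ be smooth with $0\le\Psi\le1$, $\Psi=1$ on $[0,\eta/2]$, $\Psi=0$ on $[\eta,\infty)$, and let $\vartheta=\Psi(\varphi)\theta$,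 which vanishes off $S$. The function $\varphi\vartheta^2$ is admissible by Lemma~\ref{lem:test}. Testing the equation of $\varphi$ with it and using $2xy\le\frac12x^2+2y^2$,
\[
\int|\nabla\varphi|^p\vartheta^2=\lambda_1\int\varphi^p\vartheta^2-2\int\varphi\vartheta\,\Phi(\nabla\varphi)\cdot\nabla\vartheta\le\frac34\int|\nabla\varphi|^p\vartheta^2+2\int_S\varphi^2|\nabla\varphi|^{p-2}|\nabla\vartheta|^2 .
\]
Since $|\nabla\vartheta|^2\le2|\nabla\theta|^2+C\theta^2$, this gives $\int\vartheta^2\le C\int_S\varphi^2|\nabla\vartheta|^2\le C(e_n(\theta)+m(\theta))$. On $\{\varphi<\eta/2\}$ we have $\theta=\vartheta$, and on $\{\varphi\ge\eta/2\}$ we have $\theta^2\le4\eta^{-2}\varphi^2\theta^2$.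

(b) On $\mathcal{O}_2$ we have $f\varphi\le M$, and (a) applies. Off $\mathcal{O}_2$ we have $\theta=\chi\theta$. The function $h=\varphi\chi\theta$ has gradient $\varphi\chi\nabla\theta+\theta\nabla(\varphi\chi)$ and lies in $W_0^{1,2}(\Omega)$ by Lemma~\ref{lem:test}. Since $\chi=0$ on $\mathcal{O}_1$, \eqref{eq:rholow} and (a) give
\[
\|h\|_{W^{1,2}}^2\le C\int_{\Omega\setminus\mathcal{O}_1}\varphi^2|\nabla\theta|^2+C\int\theta^2\le C\big(e_n(\theta)+m(\theta)\big).
\]
If $N\ge2$, then $\gamma>2$; define $q<\infty$ by $\frac1q=\frac12-\frac1\gamma$. As $\gamma>N$, we have $\frac1q>\frac12-\frac1N$, so $W_0^{1,2}(\Omega)\subset L^q(\Omega)$, and H\"older's inequality gives $\int f\varphi(\chi\theta)^2=\int fh\,\chi\theta\le\|f\|_\gamma\|h\|_q\|\theta\|_2$. If $N=1$, integrating $h'$ from the nearest endpoint gives $h^2\le d\,\|h'\|_2^2\le C\varphi\|h'\|_2^2$, so $\int f\varphi(\chi\theta)^2=\int fh^2/\varphi\le C\|f\|_1\|h'\|_2^2$.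
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:uniq}}

Let $\theta_n^\pm=\omega_n^\pm/m(\omega_n^\pm)^{1/2}$, so that $m(\theta_n^\pm)=1$, and let $\theta_n$ stand for either sequence. By Lemmas~\ref{lem:key} and~\ref{lem:hardy}(b), $e_n(\theta_n)\le C\varepsilon_n(e_n(\theta_n)+1)$, hence $e_n(\theta_n)\to0$. By Lemma~\ref{lem:hardy}(a), $\theta_n$ is bounded in $L^2(\Omega)$.

\emph{Convergence to a constant.} Let $K\subset\Omega$ be compact. On $K\setminus\mathcal{O}_1$ we have $\varphi^2\varrho_n\ge c_K>0$, so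
\begin{equation}\label{eq:L2grad}
\int_{K\setminus\mathcal{O}_1}|\nabla\theta_n|^2\to0 .
\end{equation}
If $p>2$, then $\varrho_n\ge|\nabla V_n|^{p-2}>0$ a.e.\ in $\mathcal{O}_2$ and $\varphi\ge c$ there, so by Lemma~\ref{lem:weight}
\[
\int_{\mathcal{O}_2}|\nabla\theta_n|\le\Big(\int_{\mathcal{O}_2}\varrho_n|\nabla\theta_n|^2\Big)^{1/2}\Big(\int_{\mathcal{O}_2}|\nabla V_n|^{2-p}\Big)^{1/2}\le Ce_n(\theta_n)^{1/2}\to0 .
\]
Thus $\nabla\theta_n\to0$ in $L^1_{\mathrm{loc}}(\Omega)$. By Rellich's theorem on balls and a diagonal argument, a subsequence converges in $L^1_{\mathrm{loc}}(\Omega)$ and a.e. The limit has zero distributional gradient in the connected set $\Omega$, so it is a constant $k\ge0$.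

\emph{The constant is positive.} Convergence in $L^1_{\mathrm{loc}}$ does not preserve the quadratic normalization $m(\theta_n)=1$: the mass could concentrate near $Z$ or escape to $\partial\Omega$. Suppose $k=0$; we show $m(\theta_n)\to0$ by treating three regions.

By \eqref{eq:L2grad} and the $L^2$ bound, $\chi\theta_n$ is bounded in $W^{1,2}_{\mathrm{loc}}(\Omega)$, hence precompact in $L^2_{\mathrm{loc}}(\Omega)$, and it tends to $0$ a.e. So $\int_{K\setminus\mathcal{O}_2}\theta_n^2\to0$ for every compact $K\subset\Omega$.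

If $p>2$, we use \eqref{eq:gpos} once more. Take $\tilde\chi\in C_c^\infty(\mathcal{O})$ with $0\le\tilde\chi\le1$ and $\tilde\chi=1$ in a neighborhood of $\overline{\mathcal{O}_2}$, and test $-\Delta_pV_n=g_n$ with the compactly supported Lipschitz function $\tilde\chi^2\theta_n^2$. Since $|\nabla V_n|^{p-1}=|\nabla V_n|^{p/2}|\nabla V_n|^{(p-2)/2}\le C\varrho_n^{1/2}$ and $\varphi\ge c$ on $\mathcal{O}$,
\begin{align*}
c_0\int\tilde\chi^2\theta_n^2&\le2\int\tilde\chi^2\theta_n|\nabla V_n|^{p-1}|\nabla\theta_n|+2\int\tilde\chi|\nabla\tilde\chi|\,\theta_n^2|\nabla V_n|^{p-1}\\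
&\le Ce_n(\theta_n)^{1/2}\|\theta_n\|_2+C\int_{\operatorname{supp}\nabla\tilde\chi}\theta_n^2 .
\end{align*}
The set $\operatorname{supp}\nabla\tilde\chi$ is a compact subset of $\Omega\setminus\mathcal{O}_2$, so both terms tend to zero, and $\int_{\mathcal{O}_2}\theta_n^2\to0$.

Finally, for $s>0$ the set $K_s=\{\varphi\ge s\}$ is compact in $\Omega$, and
\[
m(\theta_n)\le s^2\|\theta_n\|_2^2+\int_{K_s\setminus\mathcal{O}_2}\theta_n^2+\int_{\mathcal{O}_2}\theta_n^2 .
\]
Hence $\limsup_nm(\theta_n)\le Cs^2$ for every $s>0$, which contradicts $m(\theta_n)=1$. So $k>0$.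

Along a common subsequence, $\theta_n^+\to k^+>0$ and $\theta_n^-\to k^->0$ a.e.\ in $\Omega$, while $\theta_n^+\theta_n^-\equiv0$. This contradiction proves Theorem~\ref{thm:uniq}. \qed

\begin{thebibliography}{9}

\bibitem{Bobkov}
Vladimir Bobkov, \emph{Remarks on the antimaximum principle}, arXiv:2608.03460 (2026).

\bibitem{DiBenedetto}
DiBenedetto (1983).

\bibitem{Lieberman}
Lieberman, Nonlinear Anal.\ \textbf{12} (1988).

\bibitem{Lindqvist}
Lindqvist, Proc.\ AMS (1990).

\bibitem{Tolksdorf}
Tolksdorf (1984).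

\bibitem{Vazquez}
V\'azquez (1984).

\end{thebibliography}
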